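# Bases of $L_p[0,1]$ that drift to the right, and why signs stop the drift

## Four functions sharing one bump

Work in $L_2[0,1]$. Let $h=\sqrt2\,1_{[0,1/2]}$, and let $g_1,g_2,g_3$ be $\sqrt6$ times the indicators of three consecutive intervals of length $\frac16$ that fill $(\frac12,1]$. These four functions are orthonormal. One of them lives entirely on the left half, and three live entirely on the right half. Now mix them:
$$
f_1=\tfrac12(h+g_1+g_2+g_3),\quad f_2=\tfrac12(h+g_1-g_2-g_3),\quad f_3=\tfrac12(h-g_1+g_2-g_3),\quad f_4=\tfrac12(h-g_1-g_2+g_3).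
$$
The four sign patterns are mutually orthogonal, so $f_1,\dots,f_4$ is again an orthonormal basis of the same four-dimensional space. The restriction of each $f_j$ to $[0,\frac12]$ is $\frac12h$, of norm $\frac12$. Therefore
$$
\sum_{j=1}^4\big\|f_j|_{[0,1/2]}\big\|^r=4\cdot2^{-r}.
$$
Before the mixing, the same sum for $h,g_1,g_2,g_3$ was $1$. For $r=4$ it has dropped to $\frac14$, for $r=2$ it is unchanged, and for $r=1$ it has grown to $2$.

With $N$ functions in place of four the picture is the same. Take one function on the left and $N-1$ on the right, and mix them by an orthogonal matrix in which all entries multiplying $h$ equal $N^{-1/2}$. Every new function has left norm $N^{-1/2}$, and the sum of $r$-th powers is $N^{1-r/2}$. For $r>2$ this is as small as we like. The single bump on the left has been spread so thinly over many vectors that, measured in $\ell_r$, it has nearly vanished.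

One bump is easy. A basis of $L_p[0,1]$, however, must generate infinitely many independent functions on $[0,\frac12]$, and on $[0,b]$ for every $b<1$, and the functions on the right that serve as partners must themselves be spread thin sooner or later. Can the trick be run everywhere at once, so that in the $\ell_r$ sense every member of the basis drifts toward the point $1$? And what can be done for $r\le2$, where orthogonal mixing gains nothing?

## Bases, multipliers and the statements

Throughout, $1<p<\infty$, scalars are real or complex, $\|\cdot\|$ is the norm of $L_p[0,1]$, and $\frac1p+\frac1{p'}=1$. For $0<b<1$ write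
$$
P_bg=g1_{[0,b]},\qquad Q_bg=g1_{(b,1]},
$$
so that $P_b+Q_b$ is the identity and $\|P_bf\|=\big\|f|_{[0,b]}\big\|$.

**Definition (basis).** A sequence $(f_n)$ in a Banach space $X$ is a (Schauder) basis if every $x\in X$ has a unique norm convergent expansion $x=\sum_na_nf_n$. The coefficients are given by continuous functionals $a_n=f_n^*(x)$, the biorthogonal functionals. The partial sum projections $S_mx=\sum_{n\le m}f_n^*(x)f_n$ are uniformly bounded, and $\sup_m\|S_m\|$ is the basis constant. The basis is normalized if $\|f_n\|=1$ for all $n$.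

We use two textbook facts. If the basis is normalized with basis constant $K$, then $|f_n^*(x)|=\|(S_n-S_{n-1})x\|\le2K\|x\|$, so $\sup_n\|f_n^*\|<\infty$. Conversely, nonzero vectors with dense linear span form a basis as soon as the partial sum operators, defined on the span, are uniformly bounded.

**Definition (unconditional basis).** A basis is unconditional if all its expansions converge unconditionally. Equivalently, the multipliers $M_\theta(\sum a_nf_n)=\sum\theta_na_nf_n$ are defined for all bounded scalar sequences $\theta$, and there is a constant $K<\infty$ with $\|M_\theta\|\le K\sup_n|\theta_n|$. Taking $\theta$ to be an indicator sequence gives $\|S_m\|\le K$.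

The main example is the Haar system. For a dyadic interval $D\subset[0,1]$ with left half $D^-$ and right half $D^+$, let $h_D=|D|^{-1/p}(1_{D^-}-1_{D^+})$. The constant $1$, followed by the $h_D$ in order of decreasing length (and from left to right), is the $L_p$-normalized Haar basis $(h_s)_{s\ge1}$. Its partial sum projections are conditional expectations, so they have norm $1$: the basis is monotone.

The question, asked by E. Odell, B. Sari, Th. Schlumprecht, and B. Zheng in "Systems formed by translates of one element in $L_p(\mathbb R)$", arXiv:0906.1162 (2009), is this. Is there a normalized basis $(f_n)$ of $L_p[0,1]$ with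
$$
\sum_{n=1}^\infty\|P_bf_n\|^p<\infty\quad\text{for all }0<b<1\,?\tag{1}
$$
If $4<p<\infty$, can such a basis be unconditional?

**Answer.** First question: yes, for every $p\in(1,\infty)$. Second question: no, for every $p\in(4,\infty)$. In fact no unconditional basis with property (1) exists for any $p\in(1,\infty)$.

This follows from three theorems.

**Theorem A.** Let $1<p<\infty$ and $r>1$. There is a normalized basis $(f_n)$ of $L_p[0,1]$ with $\sum_n\|P_bf_n\|^r<\infty$ for all $0<b<1$.

**Theorem B.** Let $1<p<\infty$, $p\ne2$, and let $(f_n)$ be any unconditional basis of $L_p[0,1]$. For every $\eta>0$ there is $b<1$ such that $|f_n^*(Q_bf_n)|<\eta$ for infinitely many $n$. Consequently, no normalized unconditional basis satisfies even the condition $\|P_bf_n\|\to0$ for all $b<1$.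

**Theorem C.**

1. For $r\le1$ no normalized basis of $L_p[0,1]$ satisfies $\sum_n\|P_bf_n\|^r<\infty$ for even one $b\in(0,1)$. So the range $r>1$ in Theorem A is exact.
2. No single normalized basis works for all $r>1$ simultaneously. For each normalized basis there is $r>1$ with $\sum_n\|P_bf_n\|^r=\infty$ for every $b\in(0,1)$.
3. For $p=2$ and $r>0$, there is a normalized unconditional basis of $L_2[0,1]$ with $\sum_n\|P_bf_n\|^r<\infty$ for all $b<1$ if and only if $r>2$; when $r>2$ it can be taken orthonormal. So $p\ne2$ is needed in Theorem B.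

The first question is Theorem A with $r=p$. Since (1) implies $\|P_bf_n\|\to0$ for every $b<1$, Theorem B excludes unconditional bases for $p\neq2$, in particular for all $p>4$. For $p=2$ they are excluded by Theorem C(3) with $r=2$.

## Haar functions, orthonormal bases, and the case $r\le1$

The Haar basis fails completely. If $D\subset[0,\frac12]$, then $\|P_{1/2}h_D\|=1$, and there are infinitely many such $D$, so $\|P_{1/2}h_n\|\not\to0$.

Next let $p=2$ and let $(f_n)$ be orthonormal. Then $\sum_n\|P_bf_n\|^2$ is the square of the Hilbert–Schmidt norm of $P_b$, which is infinite because $P_b$ is a projection with infinite-dimensional range. So orthonormal bases fail for $r=2$. They also fail for $r<2$, because $\|P_bf_n\|\le1$ gives $\|P_bf_n\|^2\le\|P_bf_n\|^r$. The value $N^{1-r/2}$ of the opening example is this obstruction in miniature.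

A similar argument with compact operators in place of Hilbert–Schmidt ones covers all bases and all $p$, at the price of a smaller exponent.

**Proof of Theorem C(1).** Let $(f_n)$ be normalized with $\sum_n\|P_bf_n\|^r<\infty$ for some $b$ and some $r\le1$. For $0\le t\le1$ we have $t\le t^r$ (if $r\le0$, read $0^0=1$ and $0^r=\infty$ for $r<0$), hence $\sum_n\|P_bf_n\|<\infty$. Write $f^*\otimes y$ for the rank one operator $x\mapsto f^*(x)y$. Applying $P_b$ to the expansion of $x$ gives $P_bx=\sum_nf_n^*(x)P_bf_n$. Since $\|f_n^*\otimes P_bf_n\|\le\sup_k\|f_k^*\|\cdot\|P_bf_n\|$, the series $\sum_nf_n^*\otimes P_bf_n$ converges absolutely in operator norm, and its sum is $P_b$. So $P_b$ is a norm limit of finite rank operators, hence compact. A compact projection has finite-dimensional range, but the range of $P_b$ is $L_p[0,b]$. This is a contradiction. $\square$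

So $r>1$ is necessary, and Theorem A says that it is sufficient. For $1<r\le2$ we have to do better than orthogonal mixing.

## Flat directions for conditional bases of $\ell_2^N$

Return to the finite problem. We want unit vectors $v_1,\dots,v_N$ forming a basis of $\ell_2^N$ such that every $|\langle v_j,e_1\rangle|$ is small. Here $e_1$ plays the role of the bump $h$.

Without further requirements this is trivial. In $\mathbb R^2$ take $v_1=(\delta,\sqrt{1-\delta^2})$ and $v_2=(\delta,-\sqrt{1-\delta^2})$ with $\delta$ tiny. But $e_1=\frac1{2\delta}(v_1+v_2)$, so the first partial sum of $e_1$ has norm $\frac1{2\delta}$, and the basis constant is at least that large. To glue blocks together we need basis constants bounded independently of $N$, so we must know what flatness costs. Write $e_1=\sum_ja_jv_j$, so that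
$$
1=\langle e_1,e_1\rangle=\sum_ja_j\langle v_j,e_1\rangle.\tag{2}
$$

If the basis constant is $K$, then $|a_j|\le2K$, and (2) gives $\max_j|\langle v_j,e_1\rangle|\ge\frac1{2KN}$. So decay faster than $N^{-1}$ is impossible.

If multiplication of the coefficients by arbitrary signs costs at most a factor $K$, the bound is worse. Average over independent uniform signs $\varepsilon_j$. The cross terms vanish and $\|v_j\|=1$, so
$$
\sum_j|a_j|^2=\mathbb E\Big\|\sum_j\varepsilon_ja_jv_j\Big\|^2\le K^2\Big\|\sum_ja_jv_j\Big\|^2=K^2.
$$
Now (2) and Cauchy–Schwarz give $\sum_j|\langle v_j,e_1\rangle|^2\ge K^{-2}$, hence $\max_j|\langle v_j,e_1\rangle|\ge K^{-1}N^{-1/2}$. Unconditional mixing in a Hilbert space, orthogonal or not, cannot beat $N^{-1/2}$. This is where the approach of the opening example stops: it gives $N\cdot N^{-r/2}$, which tends to $0$ only for $r>2$.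

Between $N^{-1/2}$ and $N^{-1}$ there is room for conditional bases. To find them, first rewrite the flat orthonormal basis. Consider polynomials $g=\sum_{j=0}^{N-1}b_je^{ijt}$ with real $b_j$ and the norm of $L_2(dt/2\pi)$. The exponentials are orthonormal, and evaluation at $0$, that is $\varphi(g)=\sum b_j$, is a functional of norm $\sqrt N$. If $e$ is the unit vector representing $\varphi/\|\varphi\|$, then $\langle e^{ijt},e\rangle=\varphi(e^{ijt})/\|\varphi\|=N^{-1/2}$ for every $j$. The flatness is $1/\|\varphi\|$. To improve it, make evaluation at $0$ more expensive by using a weight that vanishes at $0$. This destroys orthogonality, but for suitable weights the exponentials keep a bounded basis constant.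

**Definition (Muckenhoupt $A_2$ weight).** A $2\pi$-periodic weight $w\geq 0$ is $A_2$ if
$$
\sup_I\Big(\frac1{|I|}\int_Iw\Big)\Big(\frac1{|I|}\int_Iw^{-1}\Big)<\infty,
$$
the supremum being over intervals $I$ of length at most $2\pi$.

Here is the example we need. Let $0<\gamma<1$ and $w=\kappa d^\gamma$ with $\kappa>0$ and $d(t)=\operatorname{dist}(t,2\pi\mathbb Z)$, which is $|t|$ on $(-\pi,\pi)$. Given $I$, let $\delta=\min_Id$. Since $d$ is $1$-Lipschitz, $\delta\le d\le\delta+|I|$ on $I$. If $\delta\ge|I|$, then $\delta\le d\le2\delta$ on $I$, and the product of averages is at most $2^\gamma$. If $\delta<|I|$, then $d<2|I|$ on $I$. Since $d$ has slope $\pm1$ and takes each value at most twice in a period (up to endpoints), $\int_Id^{\pm\gamma}\le2\int_0^{2|I|}t^{\pm\gamma}dt=2(2|I|)^{1\pm\gamma}/(1\pm\gamma)$. The product of averages is then at most $16/(1-\gamma^2)$. So $w$ is $A_2$.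

The theorem of Hunt, Muckenhoupt and Wheeden (Trans. AMS 176 (1973), 227–251) says that for an $A_2$ weight $w$ the conjugation operator $g\mapsto\tilde g$, which multiplies the $n$-th Fourier coefficient by $-i\operatorname{sgn}n$, is bounded on $L_2(w)$ of the circle.

**Lemma 1.** Let $\frac12<\beta<1$. There are constants $K,C$ depending only on $\beta$ such that for every $N$ there is a basis $v_1,\dots,v_N$ of $\ell_2^N$ consisting of unit vectors, with basis constant at most $K$, such that $|\langle v_j,e_1\rangle|\le CN^{-\beta}$ for all $j$, where $e_1$ is the first unit vector.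

**Proof.** **Step 1: the space.** We set up a Euclidean space in which exponentials are unit vectors. Put $\alpha=\beta-\frac12\in(0,\frac12)$ and $w(t)=\kappa|t|^{2\alpha}$ on $(-\pi,\pi)$, with $\kappa$ chosen so that $\int_{-\pi}^\pi w=1$, and let $\|g\|_w^2=\int_{-\pi}^{\pi}|g|^2w$. Let $H_N$ be the real $N$-dimensional space of polynomials $g=\sum_{j=0}^{N-1}b_je^{ijt}$, $b_j\in\mathbb R$. Since $w$ is even, $\int e^{i(j-k)t}w\,dt=\int\cos((j-k)t)\,w\,dt$ is real, so $\langle g,g'\rangle=\int g\overline{g'}w$ is a real inner product on $H_N$. Let $v_j=e^{i(j-1)t}$ for $1\le j\le N$. Then $\|v_j\|_w^2=\int w=1$.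

**Step 2: the basis constant.** We bound the partial sums by a frequency projection. Since $0<2\alpha<1$, the weight $w$ is $A_2$, so conjugation is bounded in $\|\cdot\|_w$. By Cauchy–Schwarz,
$$
|\hat g(0)|\le\frac1{2\pi}\int|g|w^{1/2}w^{-1/2}\le\frac1{2\pi}\Big(\int w^{-1}\Big)^{1/2}\|g\|_w,
$$
and $\int w^{-1}<\infty$ because $2\alpha<1$. Now $g+i\tilde g$ multiplies the $n$-th coefficient by $1+\operatorname{sgn}n$, so
$$
P_+g=\tfrac12\big(g+i\tilde g+\hat g(0)\big)
$$
is the projection onto frequencies $\ge0$. It is bounded in $\|\cdot\|_w$, with a norm that depends only on $\alpha$. The projection onto frequencies $\ge m$ is $g\mapsto e^{imt}P_+(e^{-imt}g)$. It has the same norm, since multiplication by $e^{imt}$ preserves $\|\cdot\|_w$. On $H_N$ the $m$-th partial sum operator of $(v_j)$ keeps the frequencies $0,\dots,m-1$, so it is the identity minus this projection. Hence the basis constant is at most $K:=1+\|P_+\|$, whatever $N$ is.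

**Step 3: the flat direction.** We show that evaluation at $0$ has large norm. Let $\varphi(g)=g(0)=\sum b_j$ on $H_N$, and let $e\in H_N$ be the unit vector with $\varphi=\|\varphi\|\langle\cdot,e\rangle$. Since $\varphi(v_j)=1$, we have $\langle v_j,e\rangle=1/\|\varphi\|$ for all $j$. To bound $\|\varphi\|$ from below, test it on $D=\sum_{j=0}^{N-1}e^{ijt}$, for which $\varphi(D)=N$. Clearly $|D|\le N$. Also $|D(t)|=|\sin(Nt/2)/\sin(t/2)|\le\pi/|t|$, because $|\sin(t/2)|\ge|t|/\pi$ for $|t|\le\pi$. Thus
$$
\|D\|_w^2\le2\kappa\Big(\int_0^{1/N}N^2t^{2\alpha}dt+\pi^2\int_{1/N}^\infty t^{2\alpha-2}dt\Big)=2\kappa N^{1-2\alpha}\Big(\frac1{1+2\alpha}+\frac{\pi^2}{1-2\alpha}\Big).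
$$
Hence $\|\varphi\|\ge N/\|D\|_w\ge cN^{1-\frac12+\alpha}=cN^{\beta}$ with $c>0$ depending only on $\beta$, and $\langle v_j,e\rangle\le c^{-1}N^{-\beta}$. Put $C=c^{-1}$.

**Step 4: coordinates.** We transfer everything to $\ell_2^N$. Identify $H_N$ with $\mathbb R^N$ by an orthogonal map taking $e$ to $e_1$. For complex scalars use the same vectors in $\mathbb C^N$. The partial sum operators are complexifications of real operators $T$ on Euclidean space, and $\|T(x+iy)\|^2=\|Tx\|^2+\|Ty\|^2$ shows that the norms do not change. $\square$

It is instructive to see $N=2$ by hand. Integrating by parts, $\langle v_1,v_2\rangle=2\kappa\int_0^\pi t^{2\alpha}\cos t\,dt=-4\alpha\kappa\int_0^\pi t^{2\alpha-1}\sin t\,dt=:-\gamma<0$. The weight pushes the two exponentials to an obtuse angle. Since $\langle v_1,e\rangle=\langle v_2,e\rangle>0$, the direction $e$ is their bisector $(v_1+v_2)/\sqrt{2-2\gamma}$, so $\langle v_j,e\rangle=\sqrt{(1-\gamma)/2}<2^{-1/2}$, below the orthonormal value.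

## Room for partners inside $L_p$

Lemma 1 needs a Hilbert space of partners for each Haar function. The next lemma creates that space for free, with constants that do not depend on its dimension. We write $X\oplus_pY$ for the direct sum with norm $(\|x\|^p+\|y\|^p)^{1/p}$, and similarly for infinite sums. We use several times that on pairs of numbers the $\ell_p$ and $\ell_2$ norms differ by a factor at most $2^{|1/p-1/2|}\le\sqrt2$.

Let $(r_l)_{l\ge1}$ be the Rademacher functions: $r_l$ equals $+1$ on the left half and $-1$ on the right half of each dyadic interval of length $2^{1-l}$. By Khintchine's inequality, $\|\sum c_lr_l\|_p$ is equivalent to $\|c\|_2$. Their closed span is complemented for $1<p<\infty$. Indeed, for $p\ge2$ and $E$ the orthogonal projection onto it, $\|Eg\|_p\le B_p\|Eg\|_2\le B_p\|g\|_2\le B_p\|g\|_p$, and for $p<2$ one uses duality. This is classical.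

**Lemma 2.** There is $A=A(p)$ such that for every $m\ge0$ there is an isomorphism $J:L_p[0,1]\to L_p[0,1]\oplus_p\ell_2^m$ with $\|J\|,\|J^{-1}\|\le A$.

**Proof.** Since $L_p[0,1]$ has a complemented subspace isomorphic to $\ell_2$, fix once and for all a Banach space $W$ and an isomorphism $T:L_p[0,1]\to W\oplus_p\ell_2$. Then pass along
$$
L_p\xrightarrow{\;T\;}W\oplus_p\ell_2\to W\oplus_p(\ell_2\oplus_2\ell_2^m)\to W\oplus_p\ell_2\oplus_p\ell_2^m\xrightarrow{\;T^{-1}\oplus\,\mathrm{id}\;}L_p\oplus_p\ell_2^m .
$$
The second arrow is an isometry: shift the unit vector basis of $\ell_2$ by $m$. The third is the identity, and it changes norms by a factor at most $\sqrt2$ in either direction. So $A=\sqrt2\max(1,\|T\|)\max(1,\|T^{-1}\|)$ works for all $m$. $\square$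

## Gluing the blocks: proof of Theorem A

Cut $[0,1)$ into intervals $I_1,I_2,\dots$ marching to the right. Into the space over each interval insert a finite-dimensional Hilbert space. List all Haar functions of all intervals in one sequence, and mix the $i$-th Haar function, by Lemma 1, with a Hilbert space located over $I_{i+1}$, to the right of the interval where that Haar function lives. Over a fixed $I_k$ there are then only two kinds of contributions: finitely many from the single Hilbert space stored there, and thin traces of the Haar functions of $I_k$.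

**Step 1: cutting the space.** We choose parameters and replace $L_p[0,1]$ by a space with visible Hilbert parts. Since $r>1$, fix $\beta\in(\frac12,1)$ with $\beta r>1$. Put $N_i=2^i$ for $i\ge1$, $m_1=0$, and $m_{i+1}=N_i-1$ for $i\ge1$. Let $I_k=[1-2^{1-k},1-2^{-k})$ and $Z_k=L_p[0,1]\oplus_p\ell_2^{m_k}$ for $k\ge1$. Since $L_p(I_k)$ is isometric to $L_p[0,1]$, Lemma 2 gives isomorphisms $J_k:L_p(I_k)\to Z_k$ with $\|J_k\|,\|J_k^{-1}\|\le A$. Together they form an isomorphism
$$
J:L_p[0,1]=\Big(\bigoplus_kL_p(I_k)\Big)_p\to Z:=\Big(\bigoplus_kZ_k\Big)_p,\qquad\|J\|,\|J^{-1}\|\le A.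
$$
Let $R_k:Z\to Z_k$ be the coordinate projections.

**Step 2: the blocks.** We match each Haar function with partners to its right. Let $h^k_s$ be the copy of $h_s$ in the $L_p$-summand of $Z_k$. Let $i\mapsto(k_i,s_i)$ enumerate $\mathbb N\times\mathbb N$ by increasing $k+s$ and, for equal $k+s$, by increasing $k$. It begins $(1,1),(1,2),(2,1),(1,3),(2,2),(3,1),\dots$. The pair $(k,s)$ has position at least $k$, because $(1,k+s-1),\dots,(k,s)$ all come no later than it. So $k_i\le i$. For fixed $k$ the indices $s$ appear in the order $1,2,3,\dots$. Put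
$$
E_i=\operatorname{span}(h^{k_i}_{s_i})\oplus\ell_2^{m_{i+1}},\qquad\ell_2^{m_{i+1}}\subset Z_{i+1}.
$$
For instance, $E_1$ joins $h^1_1$ to the one-dimensional Hilbert space in $Z_2$, $E_2$ joins $h^1_2$ to the three-dimensional one in $Z_3$, and $E_3$ joins $h^2_1$ to the seven-dimensional one in $Z_4$. Every $h^k_s$ is used exactly once, and so is every $\ell_2^{m_k}$ with $k\ge2$, while $\ell_2^{m_1}=\{0\}$.

Since $k_i\le i<i+1$, the two parts of $E_i$ lie in different coordinates of $Z$, so the norm of $ch^{k_i}_{s_i}+u$ is $(|c|^p+\|u\|_2^p)^{1/p}$. Let $U_i:\ell_2^{N_i}\to E_i$ be linear, with $U_ie_1=h^{k_i}_{s_i}$, and mapping $e_1^\perp$, of dimension $N_i-1=m_{i+1}$, isometrically onto $\ell_2^{m_{i+1}}$. Then $\|U_i\|,\|U_i^{-1}\|\le\sqrt2$. With $v^{(N)}_1,\dots,v^{(N)}_N$ from Lemma 1 let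
$$
x_{i,j}=U_iv^{(N_i)}_j,\qquad i\ge1,\ 1\le j\le N_i,
$$
ordered lexicographically. Then $2^{-1/2}\le\|x_{i,j}\|\le2^{1/2}$.

**Step 3: $(x_{i,j})$ is a basis of $Z$.** We check the criterion: nonzero vectors, dense span, bounded partial sums. For each $i$ the vectors $x_{i,j}$ span $E_i$, so the whole span contains all $h^k_s$ and all $\ell_2^{m_k}$, and it is dense. Let $x=\sum_ix_i$ be a finite sum with $x_i\in E_i$, and let $\Pi_\rho x=\sum_{i\le\rho}x_i$. Look at $\Pi_\rho$ on one $Z_k$. The indices $i\le\rho$ with $k_i=k$ carry $s_i=1,\dots,\sigma$ for some $\sigma\ge0$, so on the $L_p$-summand $\Pi_\rho$ acts as a Haar partial sum projection, of norm at most $1$. On $\ell_2^{m_k}$ it is the identity if $k-1\le\rho$ and $0$ otherwise. All sums involved are $\ell_p$-sums, so $\|\Pi_\rho\|\le1$, and $\|x_i\|=\|\Pi_ix-\Pi_{i-1}x\|\le2\|x\|$. Inside $E_i$ the basis constant of $(x_{i,j})_j$ is at most $\|U_i\|\,\|U_i^{-1}\|K\le2K$. The partial sum of $x$ up to position $(i,j)$ is $\Pi_{i-1}x$ plus the $j$-th partial sum of $x_i$ in $E_i$, so its norm is at most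
$$
\|x\|+2K\cdot2\|x\|=(1+4K)\|x\|.
$$
Hence $(x_{i,j})$ is a Schauder basis of $Z$.

**Step 4: summability in one coordinate.** We fix $k$ and show that $\sum_{i,j}\|R_kx_{i,j}\|^r<\infty$. If $k_i=k$, then $R_kx_{i,j}=\langle v^{(N_i)}_j,e_1\rangle h^k_{s_i}$, of norm at most $CN_i^{-\beta}$. If $i+1=k$, then $R_kx_{i,j}$ is the $\ell_2^{m_k}$-part of $x_{i,j}$, the isometric image of the component of $v_j^{(N_i)}$ in $e_1^\perp$, of norm at most $1$. These cases exclude each other because $k_i\le i$, and in all other cases $R_kx_{i,j}=0$. With $N_0:=0$,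
$$
\sum_{i,j}\|R_kx_{i,j}\|^r\le N_{k-1}+\sum_iN_i\,C^rN_i^{-\beta r}=N_{k-1}+C^r\sum_i2^{i(1-\beta r)}<\infty,\tag{3}
$$
because $\beta r>1$.

**Step 5: back to $L_p[0,1]$.** We transport the basis and restrict it to $[0,b]$. Let $(f_n)$ be the sequence of the vectors $J^{-1}x_{i,j}/\|J^{-1}x_{i,j}\|$. It is a normalized basis of $L_p[0,1]$, and $\|J^{-1}x_{i,j}\|\ge\|x_{i,j}\|/\|J\|\ge(\sqrt2A)^{-1}$. Given $b<1$, choose $k_0$ with $[0,b]\subset\bigcup_{k\le k_0}I_k$. The restriction of $J^{-1}x$ to $I_k$ is $J_k^{-1}R_kx$, so if $f_n$ comes from $x_{i,j}$,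
$$
\|P_bf_n\|\le\sqrt2A\sum_{k\le k_0}\|J_k^{-1}R_kx_{i,j}\|\le\sqrt2A^2\sum_{k\le k_0}\|R_kx_{i,j}\|.
$$
By (3) the right side is a sum of $k_0$ sequences in $\ell_r$, hence is in $\ell_r$. So $\sum_n\|P_bf_n\|^r<\infty$ for every $b<1$. $\blacksquare$

Only two properties of the vectors $v^{(N)}_j$ entered: a uniform basis constant, and flatness $CN^{-\beta}$ with $\beta r>1$. For $r>2$ the flat orthonormal bases of the opening section do the job with $K=C=1$ and $\beta=\frac12$. So for $p>2$ the first question can be answered without weights. It is then tempting to hope that this simpler basis is unconditional.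

## A sign change that turns Rademacher functions into disjoint vectors

Let $p>2$ and run the construction with orthonormal $v^{(N)}_j$ satisfying $\langle v^{(N)}_j,e_1\rangle=N^{-1/2}$. Inside each block $E_i$ signs cost at most a factor $2$, since $\|U_i\|\|U_i^{-1}\|\le2$. Nevertheless the whole basis $(x_{i,j})$ of $Z$ is conditional, and it is worth seeing why.

For each $i$ choose signs $\theta_{i,1},\dots,\theta_{i,N_i}$, half of them $+1$ and half $-1$ (recall $N_i=2^i$). Since $e_1=N_i^{-1/2}\sum_jv^{(N_i)}_j$, we have $h^{k_i}_{s_i}=N_i^{-1/2}\sum_jx_{i,j}$, and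
$$
M_\theta h^{k_i}_{s_i}=U_iw_i,\qquad w_i=N_i^{-1/2}\sum_j\theta_{i,j}v^{(N_i)}_j .
$$
Here $\|w_i\|=1$ and $\langle w_i,e_1\rangle=N_i^{-1}\sum_j\theta_{i,j}=0$. So $M_\theta h^{k_i}_{s_i}$ is a unit vector of $\ell_2^{m_{i+1}}\subset Z_{i+1}$: the sign change throws the whole Haar function onto its partners on the right. Different $i$ give different coordinates of $Z$. For a finite combination of the Haar functions over $I_1$ this means
$$
\Big\|M_\theta\sum_sc_sh^1_s\Big\|=\Big(\sum_s|c_s|^p\Big)^{1/p}.
$$
If the basis were unconditional, then, as $M_\theta^2=\mathrm{id}$, there would be a constant $K$ with $\|\sum_sc_sh^1_s\|\le K(\sum_s|c_s|^p)^{1/p}$. Test this on $r_1+\dots+r_L$. Each $r_l$ is a sum of $2^{l-1}$ Haar functions with coefficients $2^{-(l-1)/p}$, so the $p$-th powers of its coefficients add up to $1$, and the right side is $KL^{1/p}$. The left side is at least the $L_2$-norm $L^{1/2}$. For large $L$ this is false.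

So spread vectors such as Rademacher functions, which carry $\ell_2$-norms, are turned by a sign change into disjoint vectors, which carry $\ell_p$-norms. Theorem B says that every unconditional basis with the drift property suffers the same fate. In general there is no explicit $\theta$ to write down, and another device is needed.

## Diagonals by random signs: proof of Theorem B

Let $(f_n)$ be an unconditional basis of $L_p[0,1]$ and write
$$
\mu_n(b)=f_n^*(Q_bf_n).
$$
These are the diagonal entries of the matrix of $Q_b$ in the basis $(f_n)$, and rescaling the $f_n$ does not change them. Two examples: in the four-dimensional space of the opening section, $\mu_j(\frac12)=\langle Q_{1/2}f_j,f_j\rangle=\frac34$ for each $j$. For the Haar basis, $\mu_n(b)=0$ whenever $h_n$ is supported in $[0,b]$.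

**The consequence follows from the first part.** A normalized basis has $\sup_n\|f_n^*\|<\infty$. If $\|P_bf_n\|\to0$, then $\mu_n(b)=1-f_n^*(P_bf_n)\to1$. If this held for every $b<1$, then for each $b<1$ only finitely many $n$ could have $|\mu_n(b)|<\frac12$, which contradicts the first part with $\eta=\frac12$.

A first idea for a contradiction is this. If $\|P_bf_n\|\to0$ for all $b$, some subsequence of $(f_n)$ is nearly disjointly supported, hence behaves like the unit vectors of $\ell_p$. But this contradicts nothing, since the Haar basis, which is unconditional, also contains disjointly supported subsequences. To use that the $f_n$ span $L_p$ we need Rademacher functions, and these are long combinations $\sum a_nf_n$. A long combination does not drift to the right when its terms do: $r_l$ has half of its $p$-th power mass on $[0,\frac12]$ for every $l\geq 1$. The small left parts of the terms add up coherently.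

Random signs remove the coherence. If $T=(t_{mn})$ is a matrix and $\varepsilon$ are independent uniform signs, then $M_\varepsilon TM_\varepsilon$ has entries $\varepsilon_m\varepsilon_nt_{mn}$, so $\mathbb E\,M_\varepsilon TM_\varepsilon$ is the diagonal of $T$. For a $2\times2$ matrix, averaging over the four choices of signs simply erases the two off-diagonal entries. In the opening example, $Q_{1/2}$ on the four-dimensional space has matrix $\mathrm{id}-\frac14(\text{all ones})$ in the basis $f_1,\dots,f_4$, and its average is $\frac34\mathrm{id}$. So if the diagonal of $Q_b$ is bounded away from zero, any $y=\sum a_nf_n$ can be recovered as an average of vectors $M_\varepsilon Q_bM_\varepsilon u$, where $u=\sum\mu_n(b)^{-1}a_nf_n$. Up to the harmless outer multiplier $M_\varepsilon$, these are functions living on $(b,1]$. Doing this with a fresh $b_i$ for each of many Rademacher functions makes the resulting functions nearly disjoint.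

**Step 1: reduction to $p>2$.** We use duality, so that the $\ell_2$-norm of Rademacher sums will dominate. View $f_n^*$ as an element of $L_{p'}$ through the bilinear pairing, so that $\mu_n(b)=\int_{(b,1]}f_n^*f_n$. By reflexivity $(f_n^*)$ is an unconditional basis of $L_{p'}[0,1]$ with biorthogonal functionals $f_n$, and its corresponding numbers are $\int_{(b,1]}f_nf_n^*$, the same $\mu_n(b)$. So if the first part of the theorem holds for exponents above $2$, it holds for exponents below $2$. From now on $p>2$.

**Step 2: the assumption to be refuted.** We negate the statement. Let $K$ satisfy $\|M_\theta\|\le K\sup_n|\theta_n|$ for all bounded $\theta$, so that also $\|S_m\|\le K$. If the first part fails, there are $\eta>0$ and, for each $b<1$, an integer $n(b)\ge0$ such that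
$$
|\mu_n(b)|\ge\eta\quad\text{for all }n>n(b).\tag{4}
$$

**Step 3: choice of vectors.** We build copies $y_i$ of Rademacher functions and cut points $b_i$. The $r_l$ have norm $1$ in $L_p$, and they are weakly null there: they are bounded in $L_p$, they tend to $0$ against functions in $L_2$ by Bessel's inequality, and $L_2$ is dense in $L_{p'}$ because $p'<2$. As $p>2$,
$$
\Big\|\sum c_lr_l\Big\|_p\ge\Big\|\sum c_lr_l\Big\|_2=\|c\|_2.\tag{5}
$$
Start with $b_1=\frac12$ and $l_0=0$. Given $b_i$, let $n_i=n(b_i)$. Since $S_{n_i}$ has finite rank, $\|S_{n_i}r_l\|\to0$ as $l\to\infty$, so we can choose $l_i>l_{i-1}$ with $\|S_{n_i}r_{l_i}\|\le2^{-i-3}$. Then choose $m_i>n_i$ with $\|r_{l_i}-S_{m_i}r_{l_i}\|\le2^{-i-3}$. With $B_i=(n_i,m_i]$ put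
$$
y_i=(S_{m_i}-S_{n_i})r_{l_i}=\sum_{n\in B_i}a_{i,n}f_n,\qquad\|y_i-r_{l_i}\|\le2^{-i-2},
$$
so $\|y_i\|\le2$. By (4), $|\mu_n(b_i)|\ge\eta$ for $n\in B_i$, so we may define
$$
u_i=\sum_{n\in B_i}u_{i,n}f_n,\qquad u_{i,n}=\mu_n(b_i)^{-1}a_{i,n}.
$$
For every sign sequence $\varepsilon$, the vector $M_\varepsilon u_i$ arises from $y_i$ by a multiplier bounded by $\eta^{-1}$, so
$$
\|M_\varepsilon u_i\|\le K\eta^{-1}\|y_i\|\le R:=2K/\eta.\tag{6}
$$
Since $u_i$ is a finite combination, there are only finitely many vectors $M_\varepsilon u_i$. As $\|Q_bg\|\to0$ when $b\to1$ for each $g\in L_p$, we can choose $b_{i+1}\in(b_i,1)$ with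
$$
\|Q_{b_{i+1}}M_\varepsilon u_i\|\le2^{-i}\quad\text{for all }\varepsilon.\tag{7}
$$
This completes the induction. The sets $B_i$ may overlap; this does no harm, as each $i$ is treated separately in the next step.

**Step 4: averaging.** We recover the $y_i$ from functions living on $(b_i,1]$. Fix $s$ and $M\ge\max_{i\le s}m_i$, and let $\varepsilon$ range uniformly over $\{\pm1\}^M$, extended by $1$ beyond $M$. For $i\le s$ and $m\le M$,
$$
\mathbb E_\varepsilon f_m^*\big(M_\varepsilon Q_{b_i}M_\varepsilon u_i\big)=\sum_{n\in B_i}\mathbb E(\varepsilon_m\varepsilon_n)\,u_{i,n}f_m^*(Q_{b_i}f_n).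
$$
Since $B_i\subset\{1,\dots,M\}$, only $n=m$ survives. The result is $u_{i,m}\mu_m(b_i)=a_{i,m}$ if $m\in B_i$, and $0$ otherwise. These are the coefficients of $y_i$, so $\mathbb E_\varepsilon S_MM_\varepsilon Q_{b_i}M_\varepsilon u_i=y_i$. Put $g_i^\varepsilon=Q_{b_i}M_\varepsilon u_i$. By linearity, for all scalars $c_1,\dots,c_s$,
$$
\sum_{i\le s}c_iy_i=\mathbb E_\varepsilon S_MM_\varepsilon\sum_{i\le s}c_ig_i^\varepsilon,\qquad\text{hence}\qquad\Big\|\sum_{i\le s}c_iy_i\Big\|\le K^2\max_\varepsilon\Big\|\sum_{i\le s}c_ig_i^\varepsilon\Big\|.\tag{8}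
$$
It matters that the same $\varepsilon$ serves all $i$ at once.

**Step 5: upper $\ell_p$ estimate.** We use that for fixed $\varepsilon$ the $g_i^\varepsilon$ are almost disjoint. Since $b_{i+1}>b_i$, we can write $g_i^\varepsilon=g_i^\varepsilon1_{(b_i,b_{i+1}]}+Q_{b_{i+1}}M_\varepsilon u_i$. The first parts are disjointly supported for different $i$, with norm at most $R$ by (6). The second parts have norm at most $2^{-i}$ by (7). Thus
$$
\Big\|\sum_{i\le s}c_ig_i^\varepsilon\Big\|\le R\|c\|_p+\sum_{i\le s}|c_i|2^{-i}\le R\|c\|_p+\max_i|c_i|\le(R+1)\|c\|_p,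
$$
and (8) gives $\|\sum_{i\le s}c_iy_i\|\le K^2(R+1)\|c\|_p$.

**Step 6: contradiction.** We compare with the lower $\ell_2$ estimate for Rademacher functions. By (5) and $\|y_i-r_{l_i}\|\le2^{-i-2}$,
$$
\Big\|\sum_{i\le s}c_iy_i\Big\|\ge\|c\|_2-\sum_{i\le s}|c_i|2^{-i-2}\ge\|c\|_2-\tfrac14\max_i|c_i|\ge\tfrac12\|c\|_2.
$$
With $c_1=\dots=c_s=1$ we get $\frac12s^{1/2}\le K^2(R+1)s^{1/p}$ for every $s$. The constants do not depend on $s$, and $p>2$, so this is false for large $s$. $\blacksquare$

## One basis for all $r>1$, and the Hilbert space case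

We still owe parts 2 and 3 of Theorem C. Part 2 is the compactness argument of part 1 with Hölder's inequality in place of absolute convergence.

**Definition (superreflexive).** A Banach space $X$ is superreflexive if every Banach space finitely representable in $X$ (its finite-dimensional subspaces embed in $X$ with distortion arbitrarily close to $1$) is reflexive.

For example, a space finitely representable in $\ell_2$ satisfies the parallelogram law, so it is a Hilbert space, and $\ell_2$ is superreflexive. For $1<p<\infty$ the space $L_p$ is uniformly convex by Clarkson's theorem. Uniform convexity is a condition on two-dimensional subspaces, so it passes to spaces finitely representable in $L_p$, and uniformly convex Banach spaces are reflexive by the Milman–Pettis theorem. So $L_p$ is superreflexive.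

**Proof of Theorem C(2).** By Gurariĭ–Gurariĭ (Izv. Akad. Nauk SSSR Ser. Mat. 35 (1971)) and James (Pacific J. Math. 41 (1972)), for every normalized basis $(f_n)$ of a superreflexive space there are $1<q<\infty$ and $C$ with
$$
\Big(\sum_n|f_n^*(f)|^q\Big)^{1/q}\le C\|f\|\quad\text{for all }f.\tag{9}
$$
(For an orthonormal basis of a Hilbert space this is Bessel's inequality, with $q=2$ and $C=1$.) Apply this to the given normalized basis of $L_p[0,1]$ and put $r=q'>1$, where $\frac1q+\frac1{q'}=1$. Suppose $\sum_n\|P_bf_n\|^{q'}<\infty$ for some $b\in(0,1)$. For $\|f\|\le1$, Hölder's inequality and (9) give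
$$
\Big\|P_bf-\sum_{n\le M}f_n^*(f)P_bf_n\Big\|\le\sum_{n>M}|f_n^*(f)|\,\|P_bf_n\|\le C\Big(\sum_{n>M}\|P_bf_n\|^{q'}\Big)^{1/q'}\to0
$$
as $M\to\infty$, uniformly in $f$. So $P_b$ is a norm limit of finite rank operators, hence compact, which is impossible as in part 1. Therefore $\sum_n\|P_bf_n\|^{r}=\infty$ for every $b\in(0,1)$, and this basis does not work for this $r$. $\square$

**Proof of Theorem C(3).** **Step 1: $r\le2$ is impossible.** We show that a normalized unconditional basis of a Hilbert space is an orthonormal basis up to an isomorphism, and then repeat the Hilbert–Schmidt argument. Let $0<r\le2$, and let $(f_n)$ be a normalized unconditional basis of $L_2[0,1]$ with constant $K$ as in the definition. The Köthe–Lorch theorem says that it is a Riesz basis: $f_n=Te_n$ with $(e_n)$ orthonormal and $T$ invertible. The proof is the sign average used earlier. For a finite sum $x=\sum a_nf_n$ we have $\mathbb E\|M_\varepsilon x\|^2=\sum|a_n|^2$, while $K^{-1}\|x\|\le\|M_\varepsilon x\|\le K\|x\|$ because $M_\varepsilon^2=\mathrm{id}$. So $K^{-1}\|x\|\le(\sum|a_n|^2)^{1/2}\le K\|x\|$.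 Thus $e_n\mapsto f_n$, for an orthonormal basis $(e_n)$, extends to an isomorphism $T$ into $L_2$ whose range is closed and dense, hence everything.

Suppose $\sum_n\|P_bf_n\|^r<\infty$ for some $b$. Since $\|P_bf_n\|\le1$ and $r\le2$, also $\sum_n\|P_bTe_n\|^2=\sum_n\|P_bf_n\|^2<\infty$. So $P_bT$ is Hilbert–Schmidt, and hence so is $P_b=(P_bT)T^{-1}$. Then $P_b$ is compact, which is a contradiction.

**Step 2: $r>2$ is possible.** We repeat the construction of Theorem A for $p=2$ with isometries and flat orthonormal bases. Take the $J_k:L_2(I_k)\to Z_k=L_2[0,1]\oplus_2\ell_2^{m_k}$ to be isometries onto, which exist because both sides are separable infinite-dimensional Hilbert spaces. Let $(v^{(N)}_j)_j$ be the columns of an orthogonal $N\times N$ matrix whose first row is constant, equal to $N^{-1/2}$; such a matrix is obtained by completing that unit row to an orthonormal system of rows. Then $(v^{(N)}_j)$ is an orthonormal basis of $\ell_2^N$ and $\langle v^{(N)}_j,e_1\rangle=N^{-1/2}$ for all $j$. Keep $N_i=2^i$ and the rest of the construction. For $p=2$ the maps $U_i$ are isometries,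 so the $x_{i,j}$ are orthonormal within each $E_i$. The Haar basis is orthonormal and each $h^k_s$ and each $\ell_2^{m_k}$ is used in only one block, so the spaces $E_i$ are mutually orthogonal. Since the span is dense, $(x_{i,j})$ is an orthonormal basis of $Z$, and $f_n=J^{-1}x_{i,j}$ is an orthonormal basis of $L_2[0,1]$, which in particular is unconditional. As in (3),
$$
\sum_{i,j}\|R_kx_{i,j}\|^r\le N_{k-1}+\sum_iN_i\cdot N_i^{-r/2}=N_{k-1}+\sum_i2^{i(1-r/2)}<\infty,
$$
because $r>2$. Given $b<1$, choose $k_0$ with $[0,b]\subset\bigcup_{k\le k_0}I_k$. Then $\|P_bf_n\|\le\sum_{k\le k_0}\|R_kx_{i,j}\|$, a sum of $k_0$ sequences in $\ell_r$, so $\sum_n\|P_bf_n\|^r<\infty$. $\blacksquare$
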